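# A normally hyperbolic lamination that is not plaque-expansive

## 1. A cat map times a circle

Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ act on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, and let
$$f(z,\theta)=(Az,\theta)\qquad\text{on } \mathbb T^2\times\mathbb R/\mathbb Z .$$
The circles $\{z\}\times\mathbb R/\mathbb Z$ are permuted by $f$. Transversally to them $f$ expands by $\frac{3+\sqrt5}2\approx2.62$ in one direction and contracts by $\frac{3-\sqrt5}2\approx0.38$ in another.

Consider this game. A player holds a point. At each integer time the point is moved by $f$, and then the player may slide it along its circle by a small amount. Two players play for all times $n\in\mathbb Z$, with positions $x_n=(z_n,\theta_n)$ and $y_n=(w_n,\theta_n')$, and they always keep within distance $\eta<\frac18$ of each other. Must they be on the same circle?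

Yes, and we can check it by hand. Sliding does not change the $\mathbb T^2$-coordinate, so $z_{n+1}=Az_n$ and $w_{n+1}=Aw_n$. Let $u_n\in\mathbb R^2$ be the lift of $z_n-w_n$ with $|u_n|<\frac18$. Both $Au_n$ and $u_{n+1}$ lift $z_{n+1}-w_{n+1}$. Since $\|A\|=\frac{3+\sqrt5}{2}<3$, we have $|Au_n-u_{n+1}|<\frac38+\frac18<1$, and so $u_{n+1}=Au_n$. Hence $A^nu_0=u_n$ is bounded over $n\in\mathbb Z$. As $n\to+\infty$ this kills the component of $u_0$ along the expanding eigenvector. As $n\to-\infty$ it kills the other component. So $u_0=0$: the players are on the same circle at time $0$, at distance less than $\eta$ from each other.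

The argument divided by the circles, and the players' slides disappeared in the quotient. In general the leaves do not form a bundle and no usable quotient exists. What remains in general is the expansion and contraction transverse to the leaves. The question of this lecture is whether that alone forces the two players onto the same leaf.

## 2. Laminations, normal hyperbolicity and plaque-expansiveness

Let $M$ be a Riemannian manifold with Riemannian distance $d$.

**Definition (lamination).** A $C^1$ lamination $(L,\mathcal L)$ of dimension $d_0$ is a locally compact metrizable space $L$ with an atlas of charts $\phi_i:U_i\to V_i\times T_i$. Each chart is a homeomorphism from an open subset $U_i$ of $L$ onto the product of an open set $V_i\subset\mathbb R^{d_0}$ with a locally compact metrizable space $T_i$. The transition maps have the local form $(x,t)\mapsto(h(x,t),k(t))$, where $h$ is $C^1$ in $x$ and its $x$-derivative depends continuously on $(x,t)$. A *plaque* is a set $\phi_i^{-1}(V\times\{t\})$ with $V\subset V_i$ open and connected. The *leaves* are the classes of the equivalence relation generated by "lying in a common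 plaque", and $\mathcal L_x$ is the leaf through $x$.

*Example.* Let $T_1$ be the set of sequences in $\{0,\mathsf f\}^{\mathbb Z}$ with at most one symbol $\mathsf f$. It is compact: if the symbol runs off to $\pm\infty$, the limit is the zero sequence. Let $\tau$ be the left shift, and glue $T_1\times\mathbb R$ by $(t,X)\sim(\tau t,X-20)$. The zero sequence gives a closed leaf, a circle of length $20$. All other sequences are shifts of one another and give one single leaf, a copy of $\mathbb R$. When its coordinate $X$ (for the representative with the symbol at $0$) tends to $+\infty$ or $-\infty$, this leaf spirals onto the circle. The transversals are copies of the countable space $T_1$. The lamination of the main theorem is a richer version of this one.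

**Definition (embedding).** An embedding of $(L,\mathcal L)$ into $M$ is a map $i:L\to M$ that is a homeomorphism onto its image, is $C^1$ along plaques with derivative depending continuously on the transverse parameter, and restricts to an immersion on each plaque.

We identify $L$ with $i(L)$. Then $T\mathcal L$ is a continuous subbundle of $TM|_L$. From now on $L$ is compact. Let $f$ be a $C^1$ map (endomorphism) of $M$ that *preserves* $(L,\mathcal L)$: this means that $f(L)\subset L$ and every plaque is sent into a leaf.

**Definition (normal hyperbolicity).** The map $f$ is normally hyperbolic to $(L,\mathcal L)$ if there are an integer $N\ge1$, a number $\lambda<1$ and a continuous splitting $TM|_L=E^s\oplus T\mathcal L\oplus F$ such that $E^s$ and $E^s\oplus T\mathcal L$ are $Tf$-invariant and, with $g=f^N$ and $\pi_F$ the projection onto $F$ parallel to $E^s\oplus T\mathcal L$, for every $x\in L$,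
$$\|T_xg|_{E^s_x}\|<\lambda\min\big(1,m(T_xg|_{T_x\mathcal L})\big),\qquad m(\pi_F\circ T_xg|_{F_x})>\lambda^{-1}\max\big(1,\|T_xg|_{T_x\mathcal L}\|\big).$$
Here $m$ is the conorm, $m(T)=\inf_{|v|=1}|Tv|$.

For diffeomorphisms this is the usual Hirsch–Pugh–Shub notion, with an invariant splitting $E^s\oplus T\mathcal L\oplus E^u$. In Section 1 take $N=1$ and $\lambda=\frac12$. On the circles $Tf$ is an isometry, and the inequalities read $0.39<\frac12$ and $2.6>2$, with room to spare.

**Definition (pseudo-orbits).** Let $\epsilon$ be a positive continuous function on $L$. An $\epsilon$-pseudo-orbit which respects $\mathcal L$ is a sequence $(x_n)\in L^{\mathbb Z}$ such that for every $n$ the point $f(x_n)$ belongs to a plaque containing $x_{n+1}$ whose $d$-diameter is less than $\epsilon(x_{n+1})$.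

**Definition (plaque-expansiveness).** Let $\epsilon>0$. The map $f$ is $\epsilon$-plaque-expansive at $(L,\mathcal L)$ if, for any positive continuous function $\eta<\epsilon$ on $L$ and any two $\eta$-pseudo-orbits $(x_n),(y_n)$ which respect $\mathcal L$ with $d(x_n,y_n)<\eta(x_n)$ for every $n$, the points $x_0$ and $y_0$ belong to a same small plaque of $\mathcal L$. We read "small plaque" as a plaque of $d$-diameter less than $\epsilon$. The map $f$ is plaque-expansive if this holds for some $\epsilon>0$.

The players of Section 1 are exactly such pseudo-orbits, and the computation there shows that $A\times\mathrm{id}$ is $\frac18$-plaque-expansive. Indeed $x_0,y_0$ lie on one circle at distance less than $\eta(x_0)<\epsilon$, and an arc slightly longer than the one joining them is a plaque of diameter less than $\epsilon$.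

For a diffeomorphism preserving and normally hyperbolic to a compact lamination, plaque-expansiveness is known under any one of the following hypotheses:

- the leaves are the fibers of a bundle;
- the lamination is locally a saturated subset of a $C^1$ foliation;
- for every $\epsilon>0$ there is $\delta>0$ with $f^n(\mathcal L_x^\delta)\subset\mathcal L^\epsilon_{f^n(x)}$ for all $x\in L$ and $n\in\mathbb Z$ (all $n\ge0$ if $E^s=0$), where $\mathcal L_x^\delta$ is the ball of radius $\delta$ about $x$ in the leaf, for the induced Riemannian leaf metric.

Pierre Berger's "Persistence of laminations", arXiv:0807.4952 (2008), asks whether normal hyperbolicity by itself implies plaque-expansiveness, even when $L$ is compact. The answer is no.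

**Theorem A.** There are a $C^\infty$ diffeomorphism $\Psi$ of $\mathbb R^{16}$ (Euclidean metric) and a compact lamination $(L,\mathcal L)$ of dimension $1$ embedded in $\mathbb R^{16}$, such that $\Psi$ preserves and is normally hyperbolic to $(L,\mathcal L)$ (even with $F$ invariant), but for no $\epsilon>0$ is $\Psi$ $\epsilon$-plaque-expansive at $(L,\mathcal L)$. The violating pairs of pseudo-orbits $(x_n),(y_n)$ can be chosen periodic, and such that for every $n$ the points $x_n$ and $y_n$ lie in different leaves.

**Theorem B.** (i) Such an example, with $\Psi$ compactly supported and isotopic to the identity, exists on every Riemannian manifold of dimension $\ge16$. (ii) For leaf dimension $d_0=0$ the implication is true, also for $C^1$ endomorphisms. So $d_0=1$ is the smallest leaf dimension of a counterexample.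

We begin with B(ii). It is the simplest case of the question, and its proof shows what one would try in general.

## 3. Leaves that are points

Let $d_0=0$. Terms involving $T\mathcal L=0$ are read as absent, so the hypothesis is $\|T_xg|_{E^s_x}\|<\lambda$ and $m(\pi_F\circ T_xg|_{F_x})>\lambda^{-1}$ with $\lambda\in(0,1)$ and $TM|_L=E^s\oplus F$. Plaques are points, so a pseudo-orbit which respects $\mathcal L$ is a full orbit of $f$ in $L$. We must find $\epsilon>0$ such that two full orbits $(x_n),(y_n)$ in $L$ with $d(x_n,y_n)<\epsilon$ for all $n$ satisfy $x_0=y_0$. Then $x_0,y_0$ lie in a plaque of diameter $0<\epsilon$.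

**Step 3.1 (linearizing).** The purpose is to turn the two orbits into one sequence of small vectors. Pass to the subsequences $x_{Nn},y_{Nn}$ and rename them $x_n,y_n$; they are full orbits of $g=f^N$. By compactness of $L$ there is $r>0$ such that, for each $x\in L$, $\exp_x$ is a diffeomorphism from the $r$-ball of $T_xM$ onto the $r$-ball about $x$. There is also $r_1\in(0,r)$ such that $h_x=\exp_{g(x)}^{-1}\circ g\circ\exp_x$ is defined for $|v|\le r_1$ and $x\in L$, with $Dh_x(v)$ continuous in $(x,v)$. We have $h_x(0)=0$ and $Dh_x(0)=T_xg$. Put
$$\gamma(\epsilon)=\sup\{\|Dh_x(w)-T_xg\|:x\in L,\ |w|\le\epsilon\},$$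
which tends to $0$ with $\epsilon$ by compactness. For $\epsilon<r_1$ let $v_n=\exp_{x_n}^{-1}(y_n)$. Then $|v_n|<\epsilon$, $v_{n+1}=h_{x_n}(v_n)$, and by the mean value inequality
$$v_{n+1}=T_{x_n}g\,v_n+w_n,\qquad |w_n|\le\gamma(\epsilon)|v_n|.$$

**Step 3.2 (a norm in which the two directions decouple).** The purpose is to make the off-diagonal part of $Tg$ small. Write $v_n=v_n^s+v_n^F$. Let $C=\sup_L\|(I-\pi_F)\circ T_xg|_{F_x}\|$, and let $Q$ bound $\|\pi_F\|$ and $\|I-\pi_F\|$ on $L$. For $R\ge1$ put
$$a_n=|v_n^s|,\qquad b_n=R|v_n^F|,\qquad c_n=\max(a_n,b_n),$$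
so that $|v_n|\le2c_n$. Since $E^s$ is invariant, $v^F_{n+1}=\pi_FTg\,v_n^F+\pi_Fw_n$, while $v^s_{n+1}=Tg\,v_n^s+(I-\pi_F)Tg\,v_n^F+(I-\pi_F)w_n$. Hence
$$b_{n+1}\ge\lambda^{-1}b_n-2RQ\gamma(\epsilon)c_n,\qquad a_{n+1}\le\lambda a_n+\tfrac CRb_n+2Q\gamma(\epsilon)c_n .$$
Fix $\delta>0$ with $\lambda+\delta<1<\lambda^{-1}-\delta$. Choose $R$ with $C/R\le\delta/2$, and then $\epsilon$ with $2RQ\gamma(\epsilon)\le\delta/2$. We obtain, for all $n\in\mathbb Z$,
$$b_{n+1}\ge\lambda^{-1}b_n-\delta c_n,\qquad a_{n+1}\le\lambda a_n+\delta c_n. \tag{1}$$

**Step 3.3 (cones).** The purpose is to conclude from (1) and the boundedness of $c_n$. Suppose $v_n\ne0$ and $b_n\ge a_n$ for some $n$. Then $c_n=b_n>0$, so $b_{n+1}\ge(\lambda^{-1}-\delta)b_n$ and $a_{n+1}\le(\lambda+\delta)b_n\le b_{n+1}$. By induction $b_{n+k}\ge(\lambda^{-1}-\delta)^kb_n\to\infty$, which contradicts boundedness. So $b_n<a_n$ whenever $v_n\ne0$. Therefore, if $v_{n+1}\ne0$, then $c_{n+1}=a_{n+1}\le(\lambda+\delta)c_n$; if $v_{n+1}=0$, this inequality is trivial. Hence $c_0\le(\lambda+\delta)^kc_{-k}\to0$ as $k\to\infty$, so $v_0=0$ and $x_0=y_0$. This proves Theorem B(ii).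 $\square$

## 4. What a slide does to the transverse displacement

Now let the leaves have positive dimension and try to repeat Section 3. Slide $y_n$ inside its leaf until its displacement $v_n$ from $x_n$ lies in $E^s\oplus F$. One step of the game has two halves. Applying $f$ changes $v_n$ essentially by $Tf$, as before. Then both points slide along their leaves by up to $\eta$, and the displacement between the two leaves is measured at a new place. For (1) to survive, a slide must change the displacement $v$ by at most $\delta|v|$.

This is where the argument stops. The bundle $T\mathcal L$ is only continuous. Two leaves at distance $|v|$ have nearly parallel tangent spaces, so a slide of length $s$ changes the displacement by at most $s$ times something that tends to $0$ with $|v|$. But that something need not be $O(|v|)$.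

*Example.* In the plane, for $|x|<1$ and $c\in[0,\frac12]$, let the leaf with label $c$ be the graph of $y_c(x)=c^{\,e^{-x}}$ (with $y_0=0$). Since $\log y_c=e^{-x}\log c$, we get $y_c'=y_c\log(1/y_c)$, which tends to $0$ uniformly as $c\to0$. So $(x,c)\mapsto(x,y_c(x))$ parametrizes a $C^1$ lamination with continuous tangent direction. The displacement between the leaves $c$ and $0$ is $c$ at $x=0$ and $c^{\,e^{-s}}$ at $x=s$. The ratio is $c^{-(1-e^{-s})}$, and for fixed $s>0$ it is unbounded as $c\to0$. With $s=0.01$ and $c\le100^{-101}$ the ratio is at least $100$, because $101(1-e^{-0.01})>1$. A slide of length $0.01$ to the left can thus undo an expansion by the factor $100$.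

This is a static picture, and it does not show that the slides can cancel the expansion forever, consistently with the dynamics. We now arrange that.

## 5. A gate and a flag

Think of a leaf as a line on which the dynamics moves every point to the left by $1$ per step, except near one place, the *gate* at $0$. There the motion depends on a clock $\omega\in\{0,1\}^{\mathbb Z}$. If $\omega(n)=1$ the gate is open and points move left by $1$ as elsewhere. If $\omega(n)=0$ the gate is closed and the points of $[-1,1]$ do not move. Let the clock open the gate at the multiples of $B$. On some leaves there is in addition a *flag* at position $-20B$.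

Take $B=10$ and compute. A true orbit at $-0.9$ at time $1$ waits there until time $10$, and is at $-1.9$ at time $11$. It never moves to the right and moves by exactly $1$ at times $20$ and $30$, so it is at or below $-2.9$ at time $21$ and at or below $-3.9$ at time $31$. From then on it moves left by $1$ per step, and before time $230$ it reaches the flag at $-200$. A pseudo-orbit behaves differently: let it be at $-0.9$ at time $1$ and slide right by $\frac1{10}$ after each step. It is at $-0.8$ at time $2$, and so on, and at $0$ at time $10$. Then the open gate sends it to $-1$, and a slide by $\frac1{10}$ puts it at $-0.9$ at time $11$. It is $10$-periodic and never comes near the flag.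

We therefore want two leaves with the same gate and clock that differ only in that one has a flag. Points of the leaves are to be distinguished in space by what their true orbits see, with an event $k$ steps in the future or in the past weighted by $100^{-k}$. Then two points at the same place near the gate, one on each leaf, are different but extremely close, because the flag is about $20B$ steps away. Two pseudo-orbits that circle at the gate forever stay that close at all times.

Two constraints shape the construction. First, every true orbit on a leaf with gate and flag must meet the flag; otherwise the flag is invisible and the points are not separated. For instance, if the gate never opened, the point at $0$ would stay there for all times. So a flag may accompany a gate only if the clock opens the gate again and again. Second, to defeat every $\epsilon$ we need arbitrarily large $B$, and the space must be compact. If the flag stands at distance exactly $20B$ from the gate when the period is $B$, then as $B\to\infty$ gate and flag cannot both stay in view. The limits have at most one symbol, and they cause no trouble.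

We now carry this out. Throughout, $\mu=100$.

## 6. The compact space of labels and its mapping torus

**Step 6.1 (symbols).** The purpose is to define the transversal $T$ and prove that it is compact. For $B\ge10$ let $O_B\subset\{0,1\}^{\mathbb Z}$ be the finite shift orbit of the indicator sequence $1_{B\mathbb Z}$. The $O_B$ are pairwise disjoint, since an element of $O_B$ has consecutive $1$'s at distance $B$. Let $\Omega$ be the union of all $O_B$ with $B\ge10$, of all sequences with exactly one $1$, and of the zero sequence. It is invariant under the shift $(S\omega)(n)=\omega(n+1)$. It is closed in $\{0,1\}^{\mathbb Z}$, hence compact: a limit of points of $O_{B_j}$ with $B_j\to\infty$ has at most one $1$, a limit of sequences with at most one $1$ has at most one $1$, and each $O_B$ is finite.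

For $i\in\mathbb Z$ and $B\ge10$ let $m_{i,B}\in\{0,\mathsf g,\mathsf f\}^{\mathbb Z}$ have $m_{i,B}(i)=\mathsf g$ (gate), $m_{i,B}(i-B)=\mathsf f$ (flag) and zeros elsewhere. Let $T\subset\{0,\mathsf g,\mathsf f\}^{\mathbb Z}\times\Omega$ be the set of pairs $(m,\omega)$ of one of the following types:

- $m\equiv0$ and $\omega\in\Omega$;
- $m$ has a single nonzero symbol, $\mathsf g$ or $\mathsf f$, and $\omega\in\Omega$;
- $m=m_{i,B}$ for some $i\in\mathbb Z$, $B\ge10$, and $\omega\in O_B$.

$T$ is closed. A limit of pairs of the first two types has at most one nonzero symbol, and all pairs in $\{0,\mathsf g,\mathsf f\}^{\mathbb Z}\times\Omega$ with at most one nonzero symbol are in $T$. Now let $(m_{i_k,B_k},\omega_k)\in T$ converge. If $B_k$ is unbounded, then along a subsequence $B_k\to\infty$, so any finite window eventually contains at most one nonzero symbol, and the limit has at most one. If $B_k$ is bounded, then along a subsequence $B_k=B$ is constant. In that case the limit of $\omega_k$ lies in the finite set $O_B$, and the limit of $m_{i_k,B}$ is some $m_{i,B}$ (if $i_k$ has a bounded subsequence) or $0$. In all cases the limit is in $T$. So $T$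 is compact metrizable. The maps
$$\tau(m,\omega)=(m(\cdot+1),\omega),\qquad \mathsf S(m,\omega)=(m,S\omega)$$
are commuting homeomorphisms of $T$.

**Step 6.2 (the lamination).** The purpose is to spread each label out along a line, with $m(j)$ sitting at the point $20j$. Let
$$L=(T\times\mathbb R)/\big((t,X)\sim(\tau t,X-20)\big).$$
This is consistent with the positions, because $\tau$ moves a symbol from $j$ to $j-1$, that is, from $20j$ to $20j-20$. The generated $\mathbb Z$-action is free and properly discontinuous, because it translates the second coordinate. The quotient is Hausdorff: points whose $X$-coordinates differ by no multiple of $20$ are separated by short intervals; points $[t,X]\ne[t',X]$ are separated by disjoint neighborhoods of $t$ and $t'$ times a short interval. It is the image of the compact metrizable set $T\times[0,20]$. So $L$ is compact metrizable, and $T\times\mathbb R\to L$ is a covering. For an open interval $J$ of length less than $20$, the set $T\times J$ injects into $L$ as an open set. These sets give charts with transition maps locally $(X,t)\mapsto(X-20i,\tau^it)$. So $L$ is a one-dimensional lamination.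 The leaf of $[t,X]$ is $\{[t,X']:X'\in\mathbb R\}$, and $t,t'$ give the same leaf if and only if $t'=\tau^it$ for some $i\in\mathbb Z$.

## 7. The leaf map and what a point sees

**Step 7.1 (two functions).** The purpose is to fix the leaf dynamics and the shape of the signals. Fix $\rho\in C^\infty(\mathbb R,[0,1])$ even, with $\rho=0$ exactly on $[-1,1]$, $\rho=1$ for $|x|\ge3$, and $|\rho'|\le\frac34$. This is possible because $\rho$ climbs by $1$ over an interval of length $2$ and $2\cdot\frac34>1$. Fix $\kappa\in C^\infty(\mathbb R,[0,1])$ with $\kappa=1$ on $[-3,3]$, $\kappa>0$ exactly on $(-4,4)$, and $|\kappa'|\le2$. Put $\varphi_0(x)=x-\rho(x)$ (gate closed) and $\varphi_1(x)=x-1$ (gate open). Both are increasing diffeomorphisms of $\mathbb R$ with derivative in $[\frac14,\frac74]$, and for $\varphi\in\{\varphi_0,\varphi_1\}$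
$$x-1\le\varphi(x)\le x,\qquad\varphi(x)=x-1\ \text{ if }|x|\ge3. \tag{2}$$

**Step 7.2 (the map $f$ and the signal $a$).** The purpose is to define them and see that they are well defined. For $t=(m,\omega)$ let $\psi(t,X)=\rho(X-20i)$ if $m$ has a $\mathsf g$ at $i$ and $\omega(0)=0$, and $\psi(t,X)=1$ otherwise. Set
$$f[t,X]=[\mathsf St,\,X-\psi(t,X)].$$
So if there is a gate at $i$, the coordinate $X-20i$ evolves by $\varphi_{\omega(0)}$; if there is no gate, $X$ evolves by $\varphi_1$. Since $\tau$ moves a gate from $i$ to $i-1$, we have $\psi(\tau t,X-20)=\psi(t,X)$. As $\tau$ and $\mathsf S$ commute, $f$ is well defined. Define also $a:L\to\mathbb R^3$,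
$$a[t,X]=\Big(\omega(0),\ \sum_{m(j)=\mathsf g}\kappa(X-20j),\ \sum_{m(j)=\mathsf f}\kappa(X-20j)\Big),$$
where each sum has at most one term. We also write $a(t,X)$ for $a[t,X]$ and refer to the *clock*, $\mathsf g$- and $\mathsf f$-components.

**Step 7.3 (local constancy).** The purpose is to record the only regularity in $t$ that we shall need. Since $\rho(X-20i)=1$ for $|X-20i|\ge3$ and $\kappa(X-20j)=0$ for $|X-20j|\ge4$, both $\psi(t,X)$ and $a(t,X)$ depend only on $X$, on $\omega(0)$ and on those $m(j)$ with $|20j-X|\le4$. For $|X-X_0|<1$ only the $j$ with $|20j-X_0|\le5$ matter. They are finitely many, and fixing $\omega(0)$ and these $m(j)$ defines an open set of labels. Hence: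

**(LC)** Every $(t_0,X_0)$ has a neighborhood $N$ of $t_0$ such that $a(t,X)=a(t_0,X)$ and $\psi(t,X)=\psi(t_0,X)$ for all $t\in N$ and $|X-X_0|<1$.

**Step 7.4 ($f$ is a homeomorphism).** The purpose is to collect the properties of $f$ and the derivative bounds. By (LC) the lift $\tilde f(t,X)=(\mathsf St,X-\psi(t,X))$ is continuous. It commutes with the $\mathbb Z$-action, and it is bijective because $\mathsf S$ is bijective and $X\mapsto X-\psi(t,X)$ is an increasing diffeomorphism of $\mathbb R$ for each $t$. So $f$ is a continuous bijection of a compact metrizable space, that is, a homeomorphism. It maps leaves to leaves and is $C^\infty$ along them. Its leaf derivative $1-\partial_X\psi$ is continuous on $L$ by (LC), with values in $[\frac14,\frac74]$. The leaf derivative of $f^{-1}$ at a point is the inverse of that of $f$ at the preimage, so it is continuous with values in $[\frac47,4]$.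

For $n\in\mathbb Z$ write $\tilde f^n(t,X)=(\mathsf S^nt,X_n)$. Then $X_n$ is nonincreasing in $n$ with steps in $[0,1]$, and for $k\ge0$
$$4^{-k}\le\partial_XX_k\le(7/4)^k,\qquad 0<\partial_XX_{-k}\le4^k. \tag{3}$$

## 8. Recovering a position from the sightings

To embed $L$ we must recover the position of a gate or flag from the times at which it is seen. Let $\sigma\in\{0,1\}^{\mathbb Z}$. A *trajectory for $\sigma$* is a sequence $(x_n)_{n\in\mathbb Z}$ with $x_{n+1}=\varphi_{\sigma(n)}(x_n)$. Think of $x_n$ as the position relative to the symbol. Put
$$P^u=\sum_{k\ge0}\mu^{-k-1}\kappa(x_k),\qquad P^s=\sum_{k\ge1}\mu^{-k}\kappa(x_{-k}).$$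

*Example.* If $\sigma\equiv1$, then $x_n=x_0-n$. If $x_0=10$, the first sighting is at $k=7$ ($x_7=3$), $P^u$ lies between $100^{-8}$ and $1.02\cdot100^{-8}$, and $P^s=0$. If $x_0=-10$, then $P^u=0$, and looking backward the first sighting is again at $k=7$. So $P^u$ measures how far ahead the symbol is and $P^s$ how far behind it is. When the gate is closed, points may hardly move for a long time, and the lemma must survive this.

**Lemma 1.**

(a) If $x_0>-4$, then $P^u>0$.

(b) If $x_0\le0$, there is $k\ge1$ with $x_0+k-1\le0$ and $P^s\ge\mu^{-k}$.

(c) $(P^u,P^s)\ne(0,0)$.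

(d) If $(x_n),(x'_n)$ are trajectories for the same $\sigma$ with $x_0-x_0'\ge20$, then $(P^u,P^s)\ne(P'^u,P'^s)$.

**Proof of (a).** If $x_0<4$, then $\kappa(x_0)>0$. Otherwise $x_k$ decreases by exactly $1$ while it is $\ge4$, so the first $x_k<4$ lies in $[3,4)$, where $\kappa>0$.

**Proof of (b).** By (2), if $x_{-j}\le-3$ then $x_{-j+1}=x_{-j}-1$. If $x_{-j}\le-3$ held for all $j\ge1$, we would get $x_{-j-1}=x_{-j}+1$ for all $j\ge1$, so $x_{-j}\to\infty$, a contradiction. Let $k\ge1$ be minimal with $x_{-k}>-3$. For $1\le j\le k-1$ we have $x_{-j}\le-3$, hence $x_{-j}=x_{-j+1}+1$, and so $x_{-(k-1)}=x_0+k-1$. This number is $\le-3$ if $k\ge2$ and equals $x_0\le0$ if $k=1$; in both cases it is $\le0$. Since steps are at most $1$,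
$$-3<x_{-k}\le x_{-(k-1)}+1=x_0+k\le1,$$
so $\kappa(x_{-k})=1$ and $P^s\ge\mu^{-k}$.

**Proof of (c).** If $x_0>-4$ use (a); otherwise use (b).

**Proof of (d).** The maps $\varphi_0,\varphi_1$ are increasing, so $x_n>x_n'$ for all $n$. We show that the first sighting happens at clearly different times.

*Case $x_0'\ge0$.* Let $k\ge0$ be minimal with $x_k'\le3$. It exists since $x'$ decreases by $1$ while it is $>3$. For $j<k$ both $x_j$ and $x'_j$ exceed $3$, so both decrease by $1$; thus $x_k-x_k'=x_0-x_0'\ge20$. Also $x_k'\in[0,3]$: this is clear if $k=0$, and $x'_k=x'_{k-1}-1>2$ if $k\ge1$. So $P'^u\ge\mu^{-k-1}$. On the other hand $x_k\ge20$, the sequence is nonincreasing, and its steps are at most $1$. So $x_j\ge4$ for $0\le j\le k+16$. Hence $P^u\le\sum_{j\ge k+17}\mu^{-j-1}<\mu^{-k-1}\le P'^u$.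

*Case $x_0\le0$.* Take $k$ from (b) for $(x_n)$. For $1\le j\le k+15$,
$$x'_{-j}\le x_0'+j\le x_0-20+k+15=(x_0+k-1)-4\le-4 .$$
So $P'^s\le\sum_{j\ge k+16}\mu^{-j}<\mu^{-k}\le P^s$.

*Case $x_0>0>x_0'$.* If $x_0'\le-4$, then $x_k'\le-4$ for all $k\ge0$, so $P'^u=0<P^u$ by (a). If $-4<x_0'<0$, then $x_0>16$, so $x_{-k}>16$ for all $k\ge0$ and $P^s=0$, while $P'^s>0$ by (b). The three cases cover everything. $\square$

## 9. Embedding $L$ in $\mathbb R^8$

For $p\in L$ put
$$\Phi^u(p)=\sum_{k\ge0}\mu^{-k-1}a(f^kp),\qquad\Phi^s(p)=\sum_{k\ge1}\mu^{-k}a(f^{-k}p)\qquad(\in\mathbb R^3).$$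
Shifting the index in the sums gives
$$\Phi^u(fp)=\mu\Phi^u(p)-a(p),\qquad\Phi^s(fp)=\mu^{-1}\big(\Phi^s(p)+a(p)\big). \tag{4}$$
So once $a(p)$ is known, $f$ acts on the future code by an affine expansion with factor $100$ and on the past code by an affine contraction. Let $R_0=10/\pi$, so that the circle of radius $R_0$ has length $20$, and define
$$\iota:L\to\mathbb C\times\mathbb R^3\times\mathbb R^3=\mathbb R^8,\qquad\iota[t,X]=\big(R_0e^{2\pi iX/20},\Phi^u,\Phi^s\big),\qquad K=\iota(L).$$

**Step 9.1 (regularity).** The purpose is to show that $\iota$ is $C^1$ along leaves and to bound its speed. The first component of $a$ is constant on leaves. By (LC) and Step 7.4 the functions $a\circ f^k$, $k\in\mathbb Z$, are continuous on $L$ and $C^1$ along leaves, with leaf derivative continuous on $L$. By (3) and $|\kappa'|\le2$, the $\mathsf g$- and $\mathsf f$-components satisfy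
$$|\partial_X\Phi^u_*|\le\sum_{k\ge0}\mu^{-k-1}\,2\,(7/4)^k=\frac2{\mu-7/4}<0.021,\qquad|\partial_X\Phi^s_*|\le\sum_{k\ge1}\mu^{-k}\,2\cdot4^k=\frac8{\mu-4}<0.084 .$$
The differentiated series converge uniformly, so their sums are continuous on $L$. The circle component has speed exactly $1$. Since $1+2(0.021^2+0.084^2)<1.01^2$, the map $\iota$ is continuous, $C^1$ along plaques with transversally continuous derivative, an immersion on plaques, and
$$1\le|\partial_X\iota|\le1.01. \tag{5}$$

**Step 9.2 (injectivity: position and clock).** The purpose is to begin recovering $p$ from $\iota(p)$. Let $\iota(p)=\iota(q)$. The circle components agree, so we may choose representatives with the same $X$: $p=[(m,\omega),X]$, $q=[(m',\omega'),X]$. The clock components of $\Phi^u,\Phi^s$ at $p$ are $\sum_{k\ge0}\mu^{-k-1}\omega(k)$ and $\sum_{k\ge1}\mu^{-k}\omega(-k)$. These are base-$100$ expansions with digits $0,1$, so they determine $\omega$. Hence $\omega=\omega'$.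

**Step 9.3 (injectivity: gates).** The purpose is to recover the gate. If $m$ has a gate at $i$, then $x_n=X_n-20i$ is a trajectory for $\sigma=\omega$, and the $\mathsf g$-components of $(\Phi^u,\Phi^s)$ at $p$ are $(P^u,P^s)$. If $m$ has no gate, they are $(0,0)$. The same holds for $q$, with the same $\sigma=\omega$. By Lemma 1(c), either both $m,m'$ have a gate or neither has. If the gates were at $i\ne i'$, the initial points $X-20i$ and $X-20i'$ would differ by at least $20$, contradicting Lemma 1(d). So $m,m'$ have the same gate or none. Consequently $X_n$ is the same for $p$ and $q$ for all $n$.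

**Step 9.4 (injectivity: flags).** The purpose is to recover the flag. If there is no gate, then $X_n=X-n$, and for a flag at $v$ the sequence $X_n-20v$ is a trajectory for $\sigma\equiv1$ whose $(P^u,P^s)$ are the $\mathsf f$-components.

Suppose that exactly one of $m,m'$, say $m$, has a flag, at $v$. If there is no gate, Lemma 1(c) with $\sigma\equiv1$ shows that the $\mathsf f$-components of $p$ are not both $0$. If there is a gate, then $m$ is some $m_{i,B}$ and $\omega\in O_B$. Since $X_n$ drops by exactly $1$ whenever $\omega(n)=1$, which happens infinitely often in both time directions, $X_n\to\mp\infty$ as $n\to\pm\infty$. Steps are at most $1$, so some $X_n$ lies in $(20v-4,20v+4)$, and the two nonnegative $\mathsf f$-series of $p$ are not both $0$. Either way this is a contradiction, since the $\mathsf f$-components of $q$ vanish.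

If both have flags and there is no gate, Lemma 1(d) with $\sigma\equiv1$ shows that the flags are at the same $v$. If both have flags and the same gate $i$, then $m=m_{i,B}$, $m'=m_{i,B'}$ and $\omega\in O_B\cap O_{B'}$, so $B=B'$ by disjointness. Thus $m=m'$ in all cases, and $p=q$.

Since $L$ is compact, $\iota$ is a homeomorphism onto $K$, hence an embedding of the lamination.

## 10. A diffeomorphism near $K$ that induces $f$

Formula (4) suggests how to extend $f$ to a neighborhood of $K$: keep the affine formulas, and extend $a$ and $\psi$. By (LC), nearby points of $K$ see the same $a$ and $\psi$ as functions of $X$, so the extensions can depend on the angle only. Use coordinates $(r,\theta,z^u,z^s)$ near $K$: the $\mathbb C$-component is $re^{2\pi i\theta/20}$ with $\theta\in\mathbb R/20\mathbb Z$.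

**Step 10.1 (uniform local constancy).** The purpose is to make (LC) uniform and express it in terms of distances in $\mathbb R^8$.

**Claim.** There is $\delta\in(0,1)$ such that any two points of $L$ whose images under $\iota$ are at distance $<\delta$ have representatives $(t,X),(t',X')$ with $|X-X'|<\frac12$ and $a(t,\cdot)=a(t',\cdot)$, $\psi(t,\cdot)=\psi(t',\cdot)$ on $(X-\frac12,X+\frac12)$.

*Proof.* Otherwise there are pairs violating this with distances of the images tending to $0$. By compactness, and since $\iota$ is a homeomorphism onto $K$, along a subsequence both members converge to one point of $L$. Since $T\times\mathbb R\to L$ is a covering, representatives $(t_k,X_k)$, $(t'_k,X'_k)$ can be chosen that converge to the same $(t,X)$. For $k$ large, $|X_k-X_k'|<\frac12$, both $t_k,t'_k$ lie in the neighborhood $N$ of (LC) for $(t,X)$, and $(X_k-\frac12,X_k+\frac12)\subset(X-1,X+1)$. Then the pair does satisfy the claim, a contradiction. $\square$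

**Step 10.2 (extending $a$ and $\psi$).** The purpose is to define smooth functions $\alpha,\hat\psi$ on $\{y:\operatorname{dist}(y,K)<\delta/4\}$. Given such $y$, choose $\iota[t,X]\in K$ with $|y-\iota[t,X]|<\delta/4<\frac14$. The planar component of $\iota[t,X]$ has modulus $R_0>3$, so $r(y)>0$, and the angle $\beta$ between the two planar components is acute with $R_0\sin\beta\le\frac14$. Since $\beta\le\frac\pi2\sin\beta$, we get $R_0\beta\le\frac\pi8<\frac12$. An angle $\beta$ corresponds to a $\theta$-difference $\frac{20}{2\pi}\beta=R_0\beta$. So $\theta(y)$ has a unique lift $\tilde x\in\mathbb R$ with $|\tilde x-X|<\frac12$. Put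
$$\alpha(y)=a(t,\tilde x),\qquad\hat\psi(y)=\psi(t,\tilde x).$$

*Independence of choices.* Changing the representative of $[t,X]$ to $(\tau^it,X-20i)$ changes $\tilde x$ to $\tilde x-20i$ and leaves the values unchanged. Another admissible point of $K$ is at distance less than $\delta$ from the first. So by the Claim, for suitable representatives $(t,X),(t',X')$ of the two points, $|X-X'|<\frac12$ and the functions agree on $(X-\frac12,X+\frac12)$. The two lifts differ by less than $\frac32$ and by a multiple of $20$, so they are equal. They lie in $(X-\frac12,X+\frac12)$, so the values coincide.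

For $y'$ near $y$ the same $(t,X)$ may be used. Hence $\alpha$ and $\hat\psi$ are $C^\infty$ and *locally functions of $\theta$ only*. On $K$ they equal $a$ and $\psi$: take $y=\iota[t,X]$ and $\tilde x=X$.

**Step 10.3 (the map $\hat f$).** The purpose is to define the extension and show that it is a diffeomorphism near $K$. Let
$$\hat f(r,\theta,z^u,z^s)=\big(R_0+\mu^{-1}(r-R_0),\ \theta-\hat\psi,\ \mu z^u-\alpha,\ \mu^{-1}(z^s+\alpha)\big).$$
By (4), $\hat f\circ\iota=\iota\circ f$. In particular $\hat f(K)=K$, and $\hat f|_K$ is injective. Since $\alpha,\hat\psi$ are locally functions of $\theta$, the Jacobian is triangular after ordering the coordinates with $\theta$ first, with diagonal entries $\mu^{\pm1}$ and $1-\partial_\theta\hat\psi\in[\frac14,\frac74]$. So $\hat f$ is a local diffeomorphism near $K$.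

It is injective on a neighborhood of $K$. Otherwise there would be $y_n\ne y_n'$ with $\hat f(y_n)=\hat f(y'_n)$ and distances to $K$ tending to $0$. Along a subsequence $y_n\to y\in K$, $y_n'\to y'\in K$ and $\hat f(y)=\hat f(y')$. So $y=y'$ by injectivity on $K$, and this contradicts local injectivity at $y$. Hence $\hat f$ is a $C^\infty$ diffeomorphism from an open $U\supset K$ onto an open set $\hat f(U)\supset K$.

**Step 10.4 (its derivative on $K$).** The purpose is to read off the splitting in $\mathbb R^8$. For $p\in K$ let $A_p=D\hat f(p)$, $E_p^s=\mathbb R\partial_r\oplus\mathbb R^3_{z^s}$ and $E^u=\mathbb R^3_{z^u}$. Since $\hat\psi,\alpha$ are locally functions of $\theta$, and $\partial_r$ is a unit vector orthogonal to the $z^s$-space,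
$$A_pE^s_p=E^s_{\hat f(p)},\quad|A_pe|=\mu^{-1}|e|\ (e\in E_p^s);\qquad A_p|_{E^u}=\mu\,\mathrm{Id}. \tag{6}$$
Also $T\mathcal L$ is $A$-invariant, and $\mathbb R^8=E_p^s\oplus T_p\mathcal L\oplus E^u$, because $T_p\mathcal L$ has nonzero $\partial_\theta$-component and $4+1+3=8$. From $\hat f^n\circ\iota=\iota\circ f^n$, the map $A^n$ sends $\partial_X\iota(p)$ to $(\partial_XX_n)\,\partial_X\iota(f^np)$. So by (3) and (5), for $n\ge1$,
$$m(A^n|_{T\mathcal L})\ge\tfrac1{1.01}4^{-n},\qquad\|A^n|_{T\mathcal L}\|\le1.01\,(7/4)^n. \tag{7}$$
The rates $100^{-1}$ and $100$ across the leaves thus dominate the rates $\frac14$ and $\frac74$ along them.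

## 11. The global diffeomorphism of $\mathbb R^{16}$

The map $\hat f$ is only defined near $K$. We pay for a global map by doubling the dimension.

**Step 11.1 (the map $\Psi$).** The purpose is to produce a diffeomorphism of $\mathbb R^{16}$ equal to $\hat f$ on $K\times\{0\}$. Let $\chi,\chi'\in C_c^\infty(\mathbb R^8,[0,1])$ have supports in $U$ and $\hat f(U)$ respectively and equal $1$ near $K$. Put $G=\chi\hat f$ and $H=\chi'\hat f^{-1}$, extended by $0$. These are $C^\infty$ maps $\mathbb R^8\to\mathbb R^8$ with $G=\hat f$ and $H=\hat f^{-1}$ near $K$. Let $b=\sup_{p\in K}\|A_p^{-1}\|$ and $0<c\le\min\{\frac1{2b^2},\frac1{100b}\}$. On $\mathbb R^8\times\mathbb R^8$ define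
$$\Psi(p,q)=\big(q+G(p),\ c\,[H(q+G(p))-p]\big).$$
If $(P,Q)=\Psi(p,q)$, then $Q=c(H(P)-p)$ and $P=q+G(p)$, so $p=H(P)-Q/c$ and $q=P-G(p)$. These formulas define a $C^\infty$ inverse, so $\Psi$ is a $C^\infty$ diffeomorphism. For $p\in K$, $\Psi(p,0)=(\hat f(p),c[\hat f^{-1}(\hat f(p))-p])=(\hat f(p),0)$. So $\Psi$ preserves the lamination $L\cong K\times\{0\}$ and acts on it as $f$.

For $p\in K$ we have $DH(\hat f(p))=A_p^{-1}$, so the second component of the derivative is $c[A_p^{-1}(\zeta+A_p\xi)-\xi]=cA_p^{-1}\zeta$, and
$$D\Psi(p,0)(\xi,\zeta)=(A_p\xi+\zeta,\ cA_p^{-1}\zeta). \tag{8}$$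

**Step 11.2 (an invariant complement of $\mathbb R^8\times0$).** The purpose is to show that the eight added directions can be chosen invariant and strongly contracted. We look for an invariant bundle of the form $\mathcal B_p=\{(\Lambda_p\zeta,\zeta):\zeta\in\mathbb R^8\}$. By (8), invariance means $A_p\Lambda_p+I=c\Lambda_{\hat f(p)}A_p^{-1}$, that is, $\Lambda$ is a fixed point of
$$\Lambda\mapsto\Big(p\mapsto A_p^{-1}\big(c\,\Lambda_{\hat f(p)}A_p^{-1}-I\big)\Big)\quad\text{on }C(K,\mathrm{End}\,\mathbb R^8).$$
This operator is a contraction of factor $cb^2\le\frac12$ in the sup norm and maps $0$ to a section of norm $\le b$. So it has a unique fixed point $\Lambda$, and $\|\Lambda\|\le2b$. Then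
$$D\Psi(p,0)(\Lambda_p\zeta,\zeta)=(\Lambda_{\hat f(p)}\zeta_1,\zeta_1),\qquad\zeta_1=cA_p^{-1}\zeta,\quad|\zeta_1|\le cb|\zeta|\le\tfrac1{100}|\zeta|,$$
so $\mathcal B$ is a continuous invariant bundle, complementary to $\mathbb R^8\times0$.

**Step 11.3 (normal hyperbolicity).** The purpose is to verify the definition. Put $\hat E^s=(E^s\times0)\oplus\mathcal B$ and $F=E^u\times0$. Then $T\mathbb R^{16}|_L=\hat E^s\oplus T\mathcal L\oplus F$ is a continuous splitting, and all three bundles are invariant. Let $v=(e,0)+(\Lambda_p\zeta,\zeta)\in\hat E^s$. Then $|\zeta|\le|v|$ and $|e|\le|e+\Lambda_p\zeta|+2b|\zeta|\le(1+2b)|v|$. By (6) and Step 11.2,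
$$|T\Psi^Nv|\le100^{-N}|e|+(1+2b)100^{-N}|\zeta|\le2(1+2b)\,100^{-N}|v|.$$
Also $T\Psi^N|_F=100^N\,\mathrm{Id}$, so $\pi_F\circ T\Psi^N|_F=100^N\,\mathrm{Id}$. Take $\lambda=\frac12$. For $N$ large,
$$2(1+2b)\,100^{-N}<\lambda\,\frac{4^{-N}}{1.01},\qquad100^N>\lambda^{-1}\,1.01\,(7/4)^N. \tag{9}$$
By (7), $\frac{4^{-N}}{1.01}\le\min(1,m(T\Psi^N|_{T\mathcal L}))$ and $1.01(7/4)^N\ge\max(1,\|T\Psi^N|_{T\mathcal L}\|)$. Hence $\Psi$ is normally hyperbolic to $(L,\mathcal L)$, with $F$ invariant.

## 12. Two pseudo-orbits that circle at the gate

Let $\epsilon>0$. Choose $B\ge10$ with $3/B<\epsilon$ and let $\eta\equiv3/B$. Let $\omega=1_{B\mathbb Z}\in O_B$. Let $t=(m,\omega)$, where $m$ has the single symbol $\mathsf g$ at $0$, and let $t'=(m_{0,B},\omega)$, with a gate at $0$ and a flag sitting at $-20B$. Both are in $T$. For $n=lB+j$ with $l\in\mathbb Z$ and $1\le j\le B$ put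
$$Y_n=-1+\tfrac jB\in[-1,0],\qquad x_n=[\mathsf S^nt,Y_n],\qquad y_n=[\mathsf S^nt',Y_n].$$
Both sequences are $B$-periodic, since $\omega$ and $Y_n$ are.

**Step 12.1 (they are $\eta$-pseudo-orbits which respect $\mathcal L$).** The purpose is to see that each jump is a slide of length $\frac1B$. If $1\le j\le B-1$, then $\omega(n)=0$ and $\varphi_0(Y_n)=Y_n$, so $f(x_n)=[\mathsf S^{n+1}t,Y_n]$, while $Y_{n+1}=Y_n+\frac1B$. If $j=B$, then $\omega(n)=1$ and $Y_n=0$, so $f(x_n)=[\mathsf S^{n+1}t,-1]$, while $Y_{n+1}=-1+\frac1B$. The same holds for $y_n$ with $t'$, because $\psi$ depends only on the gate and the clock. In all cases the coordinates of $f(x_n)$ and $x_{n+1}$ on the leaf of $\mathsf S^{n+1}t$ differ by $\frac1B$. So both points lie in a plaque $\{[\mathsf S^{n+1}t,X]:X\in J\}$ with $J$ an open interval of length $\frac2B$. By (5) its diameter is at most $2.02/B<\eta$. Likewise for $y_n$.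

**Step 12.2 (they are close).** The purpose is to bound $d(x_n,y_n)$. The points $x_n$ and $y_n$ have the same circle coordinate, the same clock and the same gate, hence the same true trajectory $X_k$ ($k\in\mathbb Z$, $X_0=Y_n$). So $\iota(x_n)$ and $\iota(y_n)$ differ only in the $\mathsf f$-components, which vanish for $x_n$. For $y_n$ and $k\ge0$ we have $X_k\ge-1-k$. So $\kappa(X_k+20B)\ne0$ forces $-1-k<-20B+4$, that is, $k\ge20B-4$. For $k\ge1$, $X_{-k}\ge-1$ gives $X_{-k}+20B\ge4$ and $\kappa(X_{-k}+20B)=0$. Hence
$$d(x_n,y_n)\le\sum_{k\ge20B-4}\mu^{-k-1}<100^{-(20B-4)}<\tfrac3B=\eta .$$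

**Step 12.3 (they are never on the same leaf).** The purpose is to contradict plaque-expansiveness. The map $\mathsf S^n$ does not change the first entry of a pair, and $\tau$ preserves the number of nonzero symbols of that entry. This number is one for $m$ and two for $m_{0,B}$. So $\mathsf S^nt'\ne\tau^i\mathsf S^nt$ for all $i$ and $n$. By Step 6.2, $x_n$ and $y_n$ lie in different leaves for every $n$.

In particular $x_0,y_0$ are in no common plaque, so $\Psi$ is not $\epsilon$-plaque-expansive. Since $\epsilon>0$ was arbitrary, Theorem A is proved. $\square$

*Remark (the obstruction of Section 4, seen in the example).* Let $D_n=d(x_n,y_n)$. It is positive since $\iota$ is injective, and it equals the $\mathsf f$-component of $\Phi^u$ at $y_n$, because that of $\Phi^s$ vanishes. The $\mathsf f$-component of $a$ also vanishes at $y_n$, so by (4) the distance between $f(x_n)$ and $f(y_n)$ is exactly $100D_n$. As $D_n$ is $B$-periodic, the product over one period of the ratios $D_{n+1}/(100D_n)$ is $100^{-B}$. So at least one of the $B$ slides, each of length only $\frac1B$, divides the displacement of the two leaves by at least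 $100$.

## 13. Every manifold of dimension at least $16$

Let $M$ be a Riemannian manifold of dimension $D\ge16$.

**Step 13.1 (extra dimensions).** The purpose is to pass from $16$ to $D$. On $\mathbb R^D=\mathbb R^{16}\times\mathbb R^{D-16}$ let $\Psi_D(w,s)=(\Psi(w),s/100)$. It preserves $L\times0$. The extra directions are invariant and contracted by $\frac1{100}$, and we add them to $\hat E^s$. For $v\in\hat E^s$ and $s\in\mathbb R^{D-16}$, the image of $(v,s)$ under $T\Psi_D^N$ has norm at most $2(1+2b)100^{-N}|(v,s)|$, because the two parts are orthogonal. So the estimates of Step 11.3 persist.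

**Step 13.2 (compact support).** The purpose is to change $\Psi_D$ far from $L$ so that it becomes the identity there. Compose, in this order,
$$(p,q)\mapsto(p,q+G(p)),\qquad(p,q)\mapsto(p-H(q),q),\qquad(p,q)\mapsto(q,-cp).$$
The result is $(q+G(p),\,-c[p-H(q+G(p))])=\Psi(p,q)$. The third map is linear with determinant $c^8>0$. Hence $\Psi_D$ is the composition of two shears and a linear map of positive determinant, where the factor $s\mapsto s/100$ is put into the linear map. The shears are the time-one maps of the complete vector fields $(0,G(p),0)$ and $(-H(q),0,0)$. The linear map is the endpoint of a smooth path $(g_u)_{u\in[0,1]}$ in the connected group $GL^+(D,\mathbb R)$ starting at $I$, that is, the time-one map of the time-dependent linear field $\dot g_ug_u^{-1}$. Concatenating these, with time reparametrized to be flat at the junctions, we see that $\Psi_D$ is the time-one map of a smooth time-dependent complete vector field $(V_u)_{u\in[0,1]}$ on $\mathbb R^D$.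

Let $\mathcal D$ be a closed ball containing $L\times0$ in its interior. The trajectories starting in $\mathcal D$ stay, for $u\in[0,1]$, in a compact set, namely the image of $[0,1]\times\mathcal D$ under the flow. Multiply $V_u$ by a compactly supported cut-off function equal to $1$ near this compact set. The time-one map $\Psi'$ of the new field is a compactly supported diffeomorphism, isotopic to the identity through compactly supported diffeomorphisms. Trajectories from $\mathcal D$ are unchanged, so $\Psi'=\Psi_D$ on $\mathcal D$. In particular the two maps and their derivatives agree on $L\times0$.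

**Step 13.3 (transplanting to $M$).** The purpose is to check that changing the metric does no harm. Take a chart of $M$ with image $\mathbb R^D$, conjugate $\Psi'$ by it, and extend by the identity. The result is a compactly supported diffeomorphism of $M$ isotopic to the identity. On the compact ball of the chart corresponding to $\mathcal D$, the Riemannian and Euclidean norms are comparable with a constant $C\ge1$. So operator norms and conorms change by factors between $C^{-2}$ and $C^2$, independently of $N$. The splitting is the same, and in place of (9) we need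
$$C^2\cdot2(1+2b)\,100^{-N}<\tfrac12\,C^{-2}\,\frac{4^{-N}}{1.01},\qquad C^{-2}\,100^N>2\,C^2\cdot1.01\,(7/4)^N .$$
Both hold for $N$ large. (Since $\frac{4^{-N}}{1.01}<1<1.01(7/4)^N$ and $C\ge1$, the $1$ in the $\min$ and in the $\max$ is covered too.) This gives normal hyperbolicity, with $F$ invariant.

Straight segments between points of the ball stay in the ball, so $d\le C|\cdot|$ on it. Given $\epsilon>0$, choose $B\ge10$ with $3C/B<\epsilon$ and put $\eta\equiv3C/B$. The plaques of Step 12.1 have diameter at most $2.02\,C/B<\eta$, the bound of Step 12.2 becomes $d(x_n,y_n)\le C\cdot100^{-(20B-4)}<\eta$, and Step 12.3 does not involve the metric. So the same periodic pairs, in different leaves for every $n$, violate $\epsilon$-plaque-expansiveness. This proves Theorem B(i). With the case $d_0=0$ settled in Section 3, $d_0=1$ is the smallest leaf dimension of a counterexample, and Theorem B is proved. $\square$
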